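# Connected three-colorings of complete hypergraphs without a three-colored $(r+1)$-set

## 1. Strong paths, connected colors, bounded colorings

All sets are finite. We write $[m]=\{1,\dots,m\}$ and $X^{(m)}$ for the set of $m$-element subsets of $X$. We write $A+x=A\cup\{x\}$ and $A-x=A\setminus\{x\}$. Small sets are often written without braces, so $124$ means $\{1,2,4\}$. Throughout, $r\ge2$, and $K_n^{(r)}$ is the complete $r$-uniform hypergraph on $n\ge r$ vertices: its edges are all $r$-subsets of the vertex set.

**Definition 1 (coloring).** Fix a number $k\ge 2$ of colors. An $r$-coloring on $X$, where $|X|\ge r$, is a map $\chi:X^{(r)}\to\{1,\dots,k\}$. The letter $r$ records the size of the edges, not the number of colors. For $r=2$ this is an edge coloring of the complete graph on $X$.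

**Definition 2 (strong path).** A strong path is a sequence of $r$-edges $e_1,\dots,e_m$ ($m\ge1$) in which each consecutive pair meets in exactly $r-1$ vertices. It goes from the $(r-1)$-set $A$ to the $(r-1)$-set $B$ if $A\subseteq e_1$ and $B\subseteq e_m$.

For example, with $r=3$, the sequence $123,\,234,\,345$ is a strong path from $12$ to $45$. The sequence $123,\,345$ is not a strong path, because the two triples share only one vertex.

**Definition 3 (connected).** An $r$-graph is connected if there is a strong path between every pair of $(r-1)$-sets of vertices. A coloring is connected if each color class, on the full vertex set, is connected.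

For $r=2$ the $(r-1)$-sets are the vertices, and a color is connected exactly when its edges form a connected spanning subgraph. For $r=3$ it is the pairs of vertices that must be linked. Take $X=[4]$. The class $\{123,124\}$ is not connected, since no triple of it contains the pair $34$. The class $\{123,124,134\}$ is connected: any two of its triples share a pair, and every pair of $[4]$ lies in one of them.

It is easier to work with an ordinary graph than with strong paths.

**Definition 4 (the graph $G_c$).** For a color $c$ of an $r$-coloring $\chi$ on $X$, let $G_c=G_c(\chi)$ be the graph with vertex set $X^{(r-1)}$ in which $A\neq B$ are adjacent if $A\cup B$ is an $r$-set of color $c$.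

So each edge of color $c$ contributes to $G_c$ a complete graph on its $r$ subsets of size $r-1$. In the example on $[4]$, the class $\{123,124\}$ gives two triangles, on $12,13,23$ and on $12,14,24$, which share the vertex $12$; the vertex $34$ is isolated.

**Lemma 1.** Color $c$ is connected if and only if the graph $G_c$ is connected.

*Proof.* Suppose $G_c$ is connected, and let $A,B$ be $(r-1)$-sets. If $A\ne B$, take a walk $A=A_0,A_1,\dots,A_m=B$ in $G_c$ and put $e_i=A_{i-1}\cup A_i$, an edge of color $c$. Both $e_i$ and $e_{i+1}$ contain $A_i$, so they are equal or meet in exactly $r-1$ vertices. Deleting repetitions leaves a strong path from $A$ to $B$. If $A=B$, we need one edge of color $c$ through $A$. Since $|X|\ge r\ge 2$, there are at least two $(r-1)$-sets, so $A$ has a neighbor in $G_c$, and this gives the edge. Conversely, a strong path $e_1,\dots,e_m$ of color $c$ from $A$ to $B$ gives the sequence $A,\ e_1\cap e_2,\ \dots,\ e_{m-1}\cap e_m,\ B$. Consecutive terms are $(r-1)$-subsets of a common edge of color $c$, so they are equal or adjacent in $G_c$. $\square$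

We use one consequence all the time: in a connected coloring, *every $(r-1)$-set lies in an edge of each color*. Since these $k$ edges add different vertices to the set, $|X|\ge r-1+k\ge r+1$.

**Definition 5 (bounded, good).** An $(r+1)$-set uses a color if some $r$-edge inside it has that color. An $r$-coloring is $m$-bounded if every $(r+1)$-set uses at most $m$ colors. For $k=3$ colors, a coloring is good if it is connected and $2$-bounded.

For $r=2$, being $2$-bounded means having no rainbow triangle, that is, no triangle with three different colors. Here are two examples with $r=2$ and three colors, each with one half of goodness.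

* Split $X=P\sqcup Q$. Color the pairs inside $P$ with $1$, the pairs inside $Q$ with $2$, and the pairs between $P$ and $Q$ with $3$. A triangle meeting both parts has two edges of color $3$, so the coloring is $2$-bounded. It is not connected if $P$ and $Q$ are nonempty, since color $1$ does not reach $Q$.
* On $\{0,1,2,3,4,5\}$ take the three Hamiltonian paths $0,1,5,2,4,3$ and $1,2,0,3,5,4$ and $2,3,1,4,0,5$. They have $5$ edges each, no two share an edge, and together they give all $15$ pairs. Coloring each path with its own color gives a connected coloring. It is not $2$-bounded: $24$ is in the first path, $02$ in the second, $04$ in the third, so the triangle $024$ is rainbow.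

## 2. Three connected colors and an $(r+1)$-set: the conjecture, and Theorems A and B

Gallai's theorem says that for $r=2$ both halves can never hold together: a connected $3$-coloring of $K_n$ always has a rainbow triangle. The following conjecture, for general $r$, is taken from Imre Leader and Ta Sheng Tan, "Connected Colourings of Complete Graphs and Hypergraphs", arXiv:1402.2087 (2014).

**Conjecture.** For all sufficiently large $n$, every connected $3$-coloring of $K_n^{(r)}$ has an $(r+1)$-set that uses all three colors.

The problem is to prove or disprove this for every $r\ge2$. A counterexample on $n$ vertices is exactly a good $r$-coloring on $n$ vertices. The conjecture turns out to hold for $r=2$ and to fail for every $r\ge3$.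

**Theorem A.**
1. For $r=2$ there is no good coloring for any $n$.
2. For every $r\ge3$ there is a finite $n_0(r)$ such that a good $r$-coloring on $n$ vertices exists if and only if $n\ge n_0(r)$. Hence the conjecture fails for every $r\ge3$, for all large $n$. Moreover $n_0(r)\ge r+3$, $\;7\le n_0(3)\le512$, and $n_0(r+1)\le 2^{n_0(r)}$.

**Theorem B.** For all $k\ge3$, $r\ge2$ and all sufficiently large $n$, there is a connected $k$-coloring of $K_n^{(r)}$ in which every $(r+1)$-set uses at most $3$ colors.

By Theorem B, however many colors there are, one can never force an $(r+1)$-set with more than $3$ colors. By Theorem A, with three colors and $r\ge3$ one cannot force more than $2$. Two colors are always forced: an $(r-1)$-set $A$ lies in an edge $A+x$ of color $1$ and an edge $A+y$ of color $2$, and the $(r+1)$-set $A\cup\{x,y\}$ uses both. The proofs below do not decide whether $3$ is forced when $k\ge4$ and $r\ge3$.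

## 3. Too few vertices: the lower bounds for $n_0(r)$

We start by hand. For $r=2$ each connected color needs at least $n-1$ edges. For $n=4$ this asks for $9$ edges out of $6$, and for $n=5$ for $12$ out of $10$. At $n=6$ we need $15$ out of $15$, and the three Hamiltonian paths above achieve it. The same sort of counting works for larger $r$, and it uses connectedness only.

**Proposition 2.** Let $r\ge3$. A connected $3$-coloring of $K_n^{(r)}$ requires $n\ge r+3$, and for $r=3$ it requires $n\ge7$.

*Proof.* Each $(r-1)$-set lies in edges of all three colors, so $n\ge r+2$.

**Excluding $n=r+2$.** To see what the condition says, pass to complements in the $(r+2)$-set of vertices. Edges become pairs, and $(r-1)$-sets become triples. The edges containing an $(r-1)$-set $A$ become the pairs inside the complementary triple. There are three of them, and all three colors must occur among them. So complementation gives a $3$-coloring of the edges of $K_{r+2}$ in which every triangle is rainbow. Any two edges at a common vertex lie in a triangle, so the $r+1\ge4$ edges at a vertex have distinct colors. This is impossible with three colors.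

**Excluding $r=3$, $n=6$.** Here we count edges. The graph $G_c$ has $15$ vertices (the pairs). Build it up from $15$ isolated vertices by adding the triples of color $c$ one at a time. Each triple joins its three pairs to one another, so it merges at most three components into one and lowers their number by at most $2$. To get from $15$ components to $1$ we need at least $7$ triples of color $c$. Three colors need at least $21$ triples, but $\binom63=20$. $\square$

## 4. Graphs: Gallai's theorem

This section proves part 1 of Theorem A. Besides settling $r=2$, it will tell us why the most natural construction for $r=3$ cannot work.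

*Proof of Theorem A, part 1.* Suppose good colorings (red, blue, green) of $K_n$ exist, and take one with $n$ minimal. Every vertex meets all three colors, so it has degree at least $3$ and $n\ge4$.

**Step 1: delete a vertex and use minimality.** Delete a vertex $v$. There is still no rainbow triangle on the remaining $n-1$ vertices, so by minimality some color is disconnected there. Call it red, and let $C_1,\dots,C_l$, $l\ge2$, be the components of red on the remaining vertices (single vertices are allowed).

**Step 2: all edges between two components have one color.** Let $i\neq j$, let $x,x'\in C_i$ with $xx'$ red, and let $y\in C_j$. The edges $xy,x'y$ are not red, because they join different red components. The triangle $xx'y$ is not rainbow, so $xy$ and $x'y$ have the same color. Moving along red paths inside $C_i$, we see that the color of $xy$ does not depend on $x\in C_i$; by symmetry it does not depend on $y\in C_j$. So all $C_i$–$C_j$ edges are blue, or all are green.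

**Step 3: put $v$ back.** Each $C_j$ contains a red neighbor $w_j$ of $v$. Indeed, red is connected on $K_n$; follow a red path from a vertex of $C_j$ until it first reaches $v$. Before that it stays in $C_j$, so its last vertex before $v$ is a red neighbor of $v$ in $C_j$. Also $v$ has a blue neighbor $u\in C_a$ and a green neighbor $u'\in C_b$. Let $j\ne a$. The edge $uw_j$ is not red, $vw_j$ is red and $vu$ is blue. The triangle $vuw_j$ is not rainbow, so $uw_j$ is blue. By Step 2,
$$\text{all } C_a\text{–}C_j \text{ edges are blue, for every } j\neq a.$$
In the same way all $C_b$–$C_j$ edges are green for every $j\ne b$.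

**Step 4: contradiction.** If $a\neq b$, the $C_a$–$C_b$ edges are both blue (take $j=b$) and green (take $j=a$). If $a=b$, the $C_a$–$C_j$ edges are both blue and green for any $j\ne a$, and such $j$ exists since $l\ge2$. $\square$

## 5. Triples of binary words, and why one coloring of the levels is not enough

For $r=3$ we want many vertices and a coloring of triples whose restriction to a $4$-set is easy to control. Binary words do this.

**Definition 6 (level, lower pair).** Let $V=\{0,1\}^h$. For $x\ne y$ in $V$ let $\delta(x,y)\in[h]$ be the first coordinate in which they differ; we call it the level of the pair. Given three distinct words, look at the first coordinate $i$ where they do not all agree. There are only two letters, so two of the words, say $x,y$, agree at $i$ and the third, $z$, differs from both. Then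
$$\delta(x,z)=\delta(y,z)=i<j=\delta(x,y).\tag{1}$$
We call $\{x,y\}$ the lower pair of the triple, and $i<j$ its levels.

For example, with $h=3$, the triple $\{000,001,010\}$ has lower pair $\{000,001\}$ and levels $2<3$. A useful form of (1) is this: *if $\delta(x,y)\ne\delta(x,y')$, then $x$ belongs to the lower pair of $\{x,y,y'\}$, and the levels of the triple are $\delta(x,y)$ and $\delta(x,y')$.* Indeed, if $\delta(x,y)<\delta(x,y')$ then $\delta(y,y')=\delta(x,y)$, so the lower pair is $\{x,y'\}$; the other case is the same with $y$ and $y'$ exchanged.

The first thing to try is to color the pairs of levels by some $\gamma:[h]^{(2)}\to\{1,2,3\}$ and give a triple with levels $i<j$ the color $\gamma(i,j)$. Let $\chi_\gamma$ be this coloring of triples. It never works.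

**Proposition 3.** Let $h\ge2$. For no $\gamma$ is $\chi_\gamma$ good.

*Proof.* Suppose first that $\gamma$ has a rainbow triangle $i<j<l$. Let $x$ be the zero word and let $y,z,w$ be $x$ with coordinate $l$, $j$, $i$ flipped, respectively. Then $\delta(x,y)=l$, $\delta(x,z)=\delta(y,z)=j$, and $w$ has level $i$ with each of the others. The triples $xyz,xyw,xzw$ have colors $\gamma(j,l),\gamma(i,l),\gamma(i,j)$, so $\{x,y,z,w\}$ uses three colors.

Suppose $\gamma$ has no rainbow triangle. By Gallai's theorem some color $c$ of $\gamma$ is not connected on $[h]$. Let $C\subsetneq[h]$ be one of its components. Two adjacent vertices of $G_c(\chi_\gamma)$ are two pairs inside a triple of color $c$. If the triple has levels $i<j$, its three pairs have levels $i,i,j$ by (1), and $\gamma(i,j)=c$, so $i,j$ lie in the same component of color $c$ in $\gamma$. Hence no edge of $G_c$ joins a pair with level in $C$ to a pair with level outside $C$. Pairs of every level exist, so $G_c$ is disconnected. $\square$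

The second half shows exactly what is missing. Boundedness only asks that $\gamma$ have no rainbow triangle, which is easy to arrange. But then some color has several components on the levels, and no triple ever moves a pair from one component to another.

The way out is that a pair has *one level but two ends*. Let the coloring of the levels depend on the word. Give each word $x$ a type $t(x)\in\{0,1\}$, and let words of type $t$ use a coloring $\gamma_t$. Suppose $\{x,y\}$ has ends of different types. Its level may then lie in a component $C$ of $\gamma_0$, seen from $x$, and in a component $C'$ of $\gamma_1$, seen from $y$; the pair ties $C$ at $x$ to $C'$ at $y$. The price is that the color of a triple, read off from its lower pair $\{x,y\}$, must be the same from both ends. So $\gamma_0$ and $\gamma_1$ have to agree wherever $x$ and $y$ can have different types.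

Take the type to be the third coordinate. Two words of different types have level at most $3$, so it is enough that $\gamma_0=\gamma_1$ on the pairs inside $\{1,2,3\}$; we make all these pairs color $3$. Let colors $1$ and $2$ each have two components in $\gamma_t$, the same two sets $U_t,U_t'$. For words of type $0$ and $1$ there are four component labels $U_0,U_0',U_1,U_1'$ to be tied together. A level $i\le3$ lies in exactly one of $U_0,U_0'$ and in exactly one of $U_1,U_1'$, so it provides one tie. Joining four labels takes three ties, and we have three levels. We aim for
$$1\in U_0\cap U_1,\qquad 2\in U_0\cap U_1',\qquad 3\in U_0'\cap U_1'.\tag{2}$$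

## 6. Two colorings of nine levels

We now need $\gamma_0,\gamma_1$ with no rainbow triangle, satisfying (2), in which colors $1$ and $2$ are both connected on each of $U_t$ and $U_t'$. Two edge-disjoint connected spanning graphs on $u\ge2$ points need $2(u-1)\le\binom u2$, so $u\ge4$; and on four points one can take a path and its complement, which is again a path.

**Definition 7 (gadget).** Let $P,Q,R,S$ be disjoint nonempty sets. The gadget on $(P,Q,R,S)$ colors all $PQ,QR,RS$ pairs with color $1$ and all $PR,PS,QS$ pairs with color $2$. Pairs inside a part are not colored by the gadget.

Color $1$ follows the path of parts $P$–$Q$–$R$–$S$ and color $2$ the path $R$–$P$–$S$–$Q$. All pairs between consecutive parts of such a path have the color, so each of the two colors is connected on $P\cup Q\cup R\cup S$. For example, the gadget on $(\{3\},\{7\},\{8\},\{9\})$ gives color $1$ to $37,78,89$ and color $2$ to $38,39,79$.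

Define $\gamma_0,\gamma_1:[9]^{(2)}\to\{1,2,3\}$ as follows.

* $\gamma_0$: the gadget on $(\{1,2\},\{4\},\{5\},\{6\})$, with union $U_0=\{1,2,4,5,6\}$; the gadget on $(\{3\},\{7\},\{8\},\{9\})$, with union $U_0'=\{3,7,8,9\}$; all remaining pairs, namely $12$ and all $U_0$–$U_0'$ pairs, get color $3$.
* $\gamma_1$: the gadget on $(\{1\},\{7\},\{8\},\{9\})$, with union $U_1=\{1,7,8,9\}$; the gadget on $(\{2,3\},\{4\},\{5\},\{6\})$, with union $U_1'=\{2,3,4,5,6\}$; all remaining pairs, namely $23$ and all $U_1$–$U_1'$ pairs, get color $3$.

Levels $1$ and $2$ are both in $U_0$, and their pair must have color $3$; this is why they share a part in $\gamma_0$. The same holds for $2,3$ in $\gamma_1$. Written out, $\gamma_0$ gives color $1$ to $14,24,45,56,37,78,89$ and color $2$ to $15,25,16,26,46,38,39,79$. In turn $\gamma_1$ gives color $1$ to $17,78,89,24,34,45,56$ and color $2$ to $18,19,79,25,35,26,36,46$. Relation (2) can be read off.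

**Lemma 4.** Let $t\in\{0,1\}$.

(a) $\gamma_0=\gamma_1=3$ on all pairs inside $\{1,2,3\}$.

(b) $\gamma_t$ has no rainbow triangle.

(c) The components of color $1$ in $\gamma_t$ on $[9]$ are exactly $U_t$ and $U_t'$, and the same holds for color $2$. Color $3$ is connected on $[9]$.

*Proof.* (a) In $\gamma_0$ the pair $12$ has color $3$, and $13,23$ are $U_0$–$U_0'$ pairs. In $\gamma_1$ the pair $23$ has color $3$, and $12,13$ are $U_1$–$U_1'$ pairs.

(b) A triangle meeting both $U_t$ and $U_t'$ has two edges of color $3$. A triangle inside one of them with vertices in three different parts uses only colors $1,2$. Parts have at most two elements, so the remaining triangles have two vertices in one part and the third in another part of the same gadget; the two edges to the third vertex have the same color.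

(c) By the remark after Definition 7, colors $1$ and $2$ are connected on $U_t$ and on $U_t'$, and no pair between $U_t$ and $U_t'$ has color $1$ or $2$. Color $3$ contains all $U_t$–$U_t'$ pairs, a complete bipartite graph on $[9]$ with both sides nonempty. $\square$

## 7. A good coloring of triples on $512$ vertices

Let $V=\{0,1\}^9$ and let the type of $x$ be $t(x)=x_3$, its third coordinate. For a triple with lower pair $\{x,y\}$ and levels $i<j=\delta(x,y)$ put
$$\chi(\{x,y,z\})=\gamma_{t(x)}(i,j)=\gamma_{t(y)}(i,j).\tag{3}$$

For instance, the words $000000000$, $000100000$, $100000000$ form a triple with levels $1<4$ and a lower pair of type $0$; its color is $\gamma_0(1,4)=1$. Changing the third letter of all three words to $1$ keeps the levels, and the color becomes $\gamma_1(1,4)=3$.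

**Proposition 5.** The coloring $\chi$ is well defined and is a good $3$-coloring on $512$ vertices.

*Proof.*

**Step 1: the two values in (3) agree.** If $j\ge4$, then $x$ and $y$ agree in the first three coordinates, so $t(x)=t(y)$. If $j\le3$, then $i<j\le3$, and both values are $3$ by Lemma 4(a).

**Step 2: every $4$-set uses at most two colors.** Let $Z$ be a $4$-set and let $i$ be the first coordinate in which its elements do not all agree. This coordinate splits $Z$ as $2+2$ or $3+1$.

*Split $2+2$*, into $\{x,y\}$ and $\{z,w\}$. The triples $xyz$ and $xyw$ have the same lower pair $\{x,y\}$ and the same levels $i,\delta(x,y)$, so they have the same color. Likewise $xzw$ and $yzw$, with lower pair $\{z,w\}$, have the same color. At most two colors occur.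

*Split $3+1$.* Name the elements so that $w$ is the single one and $\{x,y\}$ is the lower pair of the other three. Then $w$ has level $i$ with each of $x,y,z$, and
$$\delta(x,z)=\delta(y,z)=j,\qquad \delta(x,y)=l,\qquad i<j<l.$$
The lower pairs of $xyz,\,xyw,\,xzw,\,yzw$ are $\{x,y\},\{x,y\},\{x,z\},\{y,z\}$, so the four colors are
$$\gamma_{t(x)}(j,l),\quad \gamma_{t(x)}(i,l),\quad \gamma_{t(x)}(i,j),\quad \gamma_{t(y)}(i,j).$$
If $l\le3$, all four are $3$ by Lemma 4(a). If $l\ge4$, then $t(x)=t(y)$, and all four lie among the colors of the triangle $ijl$ in $\gamma_{t(x)}$, which has at most two colors by Lemma 4(b).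

**Step 3: around a fixed word, each component of levels gives one component of pairs.** Fix a color $c$. Suppose $\delta(x,y)=i\neq j=\delta(x,y')$ and $\gamma_{t(x)}(i,j)=c$. By the remark after (1), $x$ belongs to the lower pair of $\{x,y,y'\}$, and the levels of this triple are $i,j$. So its color is $c$, and $\{x,y\}$ and $\{x,y'\}$ are adjacent in $G_c$.

Now let $C$ be a component of color $c$ in $\gamma_{t(x)}$. We claim that all pairs $\{x,y\}$ with $\delta(x,y)\in C$ lie in one component of $G_c$, which we denote by $[x,C]$. Every level occurs as $\delta(x,y)$ for some $y$. If two such pairs have different levels in $C$, take a walk of color $c$ in $C$ from one level to the other. Choose for each intermediate level a word having this level with $x$, and use the first paragraph along the walk. If two pairs $\{x,y\},\{x,y'\}$ have the same level $i$, note that $C$ has at least two elements, so $i$ has a $c$-neighbor $i'\in C$. A pair $\{x,y''\}$ of level $i'$ is adjacent to both.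

**Step 4: a pair ties the components at its two ends.** Let $C$ be a component of color $c$ for $\gamma_{t(x)}$ and $C'$ one for $\gamma_{t(y)}$. Then
$$\delta(x,y)\in C\cap C'\quad\Longrightarrow\quad [x,C]=[y,C'],\tag{4}$$
because both contain the vertex $\{x,y\}$ of $G_c$.

**Step 5: color $3$ is connected.** For $c=3$ the only component is $[9]$, for both types. By (4), $[x,[9]]=[y,[9]]$ for all $x\ne y$. Every pair $\{x,y\}$ lies in $[x,[9]]$, so $G_3$ is connected.

**Step 6: colors $1$ and $2$ are connected.** Let $c\in\{1,2\}$. The components are $U_t,U_t'$. We use (4) with the three ties in (2).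

1. Let $x,x'$ have type $0$. If $x_1\ne x_1'$, then $\delta(x,x')=1\in U_0$, so $[x,U_0]=[x',U_0]$. If $x_1=x_1'$, compare both with a word of type $0$ having the other first coordinate. So all $[x,U_0]$ with $t(x)=0$ are one component; call it $K$.
2. Let $t(y)=1$. Take $x$ of type $0$ with $x_1\neq y_1$. Then $\delta(x,y)=1\in U_0\cap U_1$, so $[y,U_1]=[x,U_0]=K$.
3. Let $t(y)=1$. Take $x$ of type $0$ with $x_1=y_1$, $x_2\ne y_2$. Then $\delta(x,y)=2\in U_0\cap U_1'$, so $[y,U_1']=[x,U_0]=K$.
4. Let $t(x)=0$. Take $y$ of type $1$ with $y_1=x_1$, $y_2=x_2$. Then $\delta(x,y)=3\in U_0'\cap U_1'$, so $[x,U_0']=[y,U_1']=K$ by item 3.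

Every pair $\{x,y\}$ has its level in $U_{t(x)}$ or in $U'_{t(x)}$, so it lies in $[x,U_{t(x)}]$ or $[x,U_{t(x)}']$, hence in $K$. So $G_c$ is connected. $\square$

## 8. Blow-ups: from one vertex number to all larger ones

Proposition 5 gives one value of $n$. To reach all larger $n$, we want to replace each point of a colored set $W$ by a class of points: take $\lambda:X\to W$ onto, and color $T\subseteq X$ by $\chi(\lambda(T))$. This stops at sets $T$ that contain two points with the same label, since then $\lambda(T)$ is too small to have a color. The repair is to fill $\lambda(T)$ up to the right size with a rule that behaves well when a point is removed.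

**Definition 8 (filled label set).** Let $W$ be a finite linearly ordered set and $\lambda:X\to W$ a map. For $T\subseteq X$ with $|T|\le|W|$ put
$$T^\circ=\lambda(T)\cup\{\text{the first } |T|-|\lambda(T)| \text{ elements of } W\setminus\lambda(T)\}.$$
This is a subset of $W$ of size $|T|$ containing $\lambda(T)$, and $T^\circ=\lambda(T)$ if $\lambda$ is injective on $T$.

For example, let $W=[5]$ and let $T$ have three points with labels $4,4,2$. Then $\lambda(T)=\{2,4\}$ and $T^\circ=\{1,2,4\}$. Adding a point of label $3\notin T^\circ$ gives $(T+x)^\circ=\{2,3,4\}\cup\{1\}=T^\circ+3$. Adding a point of label $1\in T^\circ$ gives labels $\{1,2,4\}$, filled up to $\{1,2,3,4\}$; this still contains $T^\circ$.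

**Lemma 6.** (i) If $z\in Z\subseteq X$ and $|Z|\le|W|$, then $(Z-z)^\circ\subseteq Z^\circ$.

(ii) If $x\in X\setminus T$, $|T|<|W|$ and $w=\lambda(x)\notin T^\circ$, then $(T+x)^\circ=T^\circ+w$.

*Proof.* (i) Let $j=|Z|-|\lambda(Z)|$ and let $E$ be the set of the first $j$ elements of $W\setminus\lambda(Z)$, so $Z^\circ=\lambda(Z)\cup E$. If $\lambda(Z-z)=\lambda(Z)$, then $j\ge1$ and $(Z-z)^\circ$ is $\lambda(Z)$ together with the first $j-1$ elements of $W\setminus\lambda(Z)$, a subset of $Z^\circ$. Otherwise $\lambda(Z-z)=\lambda(Z)-w$ with $w=\lambda(z)$. Both sizes drop by one, so $(Z-z)^\circ$ is $\lambda(Z)-w$ together with the first $j$ elements of $(W\setminus\lambda(Z))+w$. Inserting one new element $w$ into an ordered set can only bring $w$ itself into the first $j$ elements, so these elements lie in $E+w$. Since $w\in\lambda(Z)$, all of this lies in $Z^\circ$.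

(ii) By (i), applied to $Z=T+x$, we have $T^\circ\subseteq(T+x)^\circ$. Also $w\in\lambda(T+x)\subseteq(T+x)^\circ$, and $w\notin T^\circ$. Both $T^\circ+w$ and $(T+x)^\circ$ have size $|T|+1$, so they are equal. $\square$

For an $s$-coloring $\chi$ on $W$ with $|W|\ge s+1$, define $\chi^\lambda(T)=\chi(T^\circ)$ for $T\in X^{(s)}$.

**Lemma 7.** If $\chi$ is $m$-bounded, so is $\chi^\lambda$.

*Proof.* Let $|Z|=s+1\le |W|$. By Lemma 6(i), the sets $(Z-z)^\circ$ with $z\in Z$ are $s$-subsets of the $(s+1)$-set $Z^\circ$. So $Z$ uses only colors that $Z^\circ$ uses under $\chi$, and these are at most $m$. $\square$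

**Proposition 8.** Let $s\ge2$, let $\chi$ be a connected $m$-bounded $s$-coloring on $W$, and let $\lambda:X\to W$ be surjective, $X$ finite. Then $\chi^\lambda$ is a connected $m$-bounded $s$-coloring on $X$.

*Proof.* Recall that $|W|\ge s+1$ by connectedness, so $\chi^\lambda$ is defined, and it is $m$-bounded by Lemma 7. Fix a color $c$ and write $G_c$ for $G_c(\chi^\lambda)$.

**Step 1: join all $(s-1)$-sets with distinct labels.** A section is a map $\sigma:W\to X$ with $\lambda\sigma=\mathrm{id}$. For $T\subseteq\sigma(W)$ we have $T^\circ=\lambda(T)$, so $\chi^\lambda$ restricted to $\sigma(W)$ is a copy of $\chi$. As $\chi$ is connected, all $(s-1)$-subsets of $\sigma(W)$ lie in one component of $G_c$. Two sections that differ at a single point of $W$ have $|W|-1\ge s-1$ values in common, so their images share an $(s-1)$-set, and the two components coincide. Any section can be changed into any other point by point. Finally, every $(s-1)$-set on which $\lambda$ is injective lies in the image of some section, because $\lambda$ is surjective. So all these sets lie in one component.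

**Step 2: move every other set toward distinct labels.** Let $B$ be an $(s-1)$-set on which $\lambda$ is not injective. Since $\chi$ is connected, the $(s-1)$-set $B^\circ$ lies in an edge of color $c$: there is $w\notin B^\circ$ with $\chi(B^\circ+w)=c$. Take $x\in X$ with $\lambda(x)=w$. Since $\lambda(B)\subseteq B^\circ$, we have $x\notin B$. Lemma 6(ii) gives $(B+x)^\circ=B^\circ+w$, so $\chi^\lambda(B+x)=c$. Let $b\in B$ share its label with another element of $B$. Then $B$ is adjacent in $G_c$ to $B+x-b$, which has one more distinct label than $B$: none is lost with $b$, and $w\notin\lambda(B)$ is gained. Repeating this, we join $B$ to a set on which $\lambda$ is injective. $\square$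

## 9. From $s$-edges to $(s+1)$-edges

Once a good coloring exists for $r=3$, we want one for every larger $r$. Binary words again raise the edge size by one. For pairs of levels and triples of words this was the coloring $\chi_\gamma$. For larger $s$ there is a new obstacle. An $(s+1)$-set of words branches at $s$ places, and we would like to color it by the set of its $s$ branching levels. But the levels may coincide: $\{00,01,10,11\}$ branches once at level $1$ and *twice* at level $2$. The filled label sets of Section 8 deal with exactly this.

**Definition 9 (branching words).** Let $V=\{0,1\}^h$. For $x\neq y$ in $V$ let $x\wedge y$ be their longest common prefix, an element of the set $N$ of binary words of length less than $h$. Define $\lambda:N\to[h]$ by $\lambda(p)=\mathrm{length}(p)+1$, so that $\delta(x,y)=\lambda(x\wedge y)$. For $A\subseteq V$ put $M(A)=\{x\wedge y: x\ne y\in A\}$.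

For example, with $h=3$ and $A=\{000,001,010,111\}$, the set $M(A)$ consists of the empty word, $0$ and $00$, with labels $1,2,3$. With $h=2$ and $A=\{00,01,10,11\}$, it consists of the empty word, $0$ and $1$, with labels $1,2,2$. In both cases $|M(A)|=|A|-1$.

**Lemma 9.** If $A'\subseteq A$ then $M(A')\subseteq M(A)$. If $A\neq\emptyset$ then $|M(A)|=|A|-1$.

*Proof.* The first claim is clear. For the second, use induction on $|A|$; the case $|A|=1$ is trivial. Let $|A|\ge2$, let $p$ be the longest common prefix of all words in $A$, and split $A=A_0\sqcup A_1$ by the letter after $p$. Both parts are nonempty. A pair with one word in each part has longest common prefix $p$; the elements of $M(A_0)$ start with $p0$ and those of $M(A_1)$ with $p1$. So $M(A)=\{p\}\sqcup M(A_0)\sqcup M(A_1)$, of size $1+(|A_0|-1)+(|A_1|-1)=|A|-1$. $\square$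

**Proposition 10.** Let $s\ge2$. If there is a connected $m$-bounded $s$-coloring (with $k\ge2$ colors) on $h$ points, there is a connected $m$-bounded $(s+1)$-coloring with the same colors on $2^h$ points.

*Proof.* Let $\chi$ be the given coloring on $W=[h]$ with the usual order; $h\ge s+1$ by connectedness. With $V,N,\lambda,M$ as in Definition 9, let
$$\chi'(S)=\chi^\lambda(M(S))=\chi\bigl(M(S)^\circ\bigr)\qquad\text{for } S\in V^{(s+1)}.\tag{5}$$
By Lemma 9, $|M(S)|=s$, so this makes sense.

**Step 1: $\chi'$ is $m$-bounded.** Let $|Z|=s+2$. By Lemma 9 the sets $M(Z-z)$, $z\in Z$, are $s$-subsets of the $(s+1)$-set $M(Z)\subseteq N$. By Lemma 7 the $s$-coloring $\chi^\lambda$ on $N$ is $m$-bounded, so at most $m$ colors occur.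

For connectedness, fix a color $c$ and write $G_c$ for $G_c(\chi')$, a graph on $V^{(s)}$. As in Section 7, we first work around a fixed word $a$.

**Step 2: an insertion move.** This step supplies edges of color $c$. Let $A\in V^{(s)}$ and $a\in A$. Put $B=M(A)^\circ$, an $(s-1)$-subset of $W$. Since $\chi$ is connected, there is $w\notin B$ with $\chi(B+w)=c$. Let $y\in V$ be any word with $\delta(a,y)=w$. Since $\lambda(M(A))\subseteq B$, we have
$$w\notin\lambda(M(A)).\tag{6}$$
So $a\wedge y$, whose label is $w$, is not in $M(A)$, and therefore $y\notin A$. Now $M(A+y)$ contains $M(A)+(a\wedge y)$, and both have size $s$, so they are equal. By Lemma 6(ii), with $T=M(A)$ and the new point $a\wedge y$ of label $w\notin T^\circ$, we get $M(A+y)^\circ=B+w$. Hence $\chi'(A+y)=c$, and all $s$-subsets of $A+y$ are pairwise adjacent in $G_c$.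

**Combs.** For $a\in A\in V^{(s)}$ put $D_a(A)=\{\delta(a,y):y\in A-a\}$. Call $A$ an $a$-comb if $|D_a(A)|=s-1$, that is, if the other $s-1$ words branch off from $a$ at distinct levels. For example, with $s=3$, $h=4$ and $a=0000$, the set $\{0000,1000,0100\}$ is an $a$-comb, with $D_a=\{1,2\}$, and $\{0000,1000,1010\}$ is not, since $D_a=\{1\}$.

**Step 3: every $s$-set $A\ni a$ is joined in $G_c$ to an $a$-comb.** If $A$ is not an $a$-comb, there are distinct $z,z'\in A-a$ with $\delta(a,z)=\delta(a,z')$. Insert $y$ as in Step 2. Its level $w=\delta(a,y)$ is not in $\lambda(M(A))$ by (6), and $\lambda(M(A))\supseteq D_a(A)$. So $A$ is adjacent to $A+y-z$, which still contains $a$. Removing $z$ loses no level, because $z'$ has the same one, and $w$ is new; so $|D_a(A+y-z)|=|D_a(A)|+1$. Iterate.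

**Step 4: all $a$-combs lie in one component $K_a$ of $G_c$.** Here we find copies of $\chi$ around $a$. Choose words $y_w$, $w\in W$, with $\delta(a,y_w)=w$ for all $w$. For $T\subseteq W$ let $S_T=\{a\}\cup\{y_w:w\in T\}$, a set of size $|T|+1$. Then $M(S_T)\supseteq\{a\wedge y_w:w\in T\}$. The words $a\wedge y_w$ have distinct lengths, so the right side has size $|T|$, and equality holds by Lemma 9. The labels are the distinct elements of $T$, so $M(S_T)^\circ=T$. By (5), $\chi'(S_T)=\chi(T)$ whenever $|T|=s$.

If $B,B'\in W^{(s-1)}$ are adjacent in $G_c(\chi)$, then $T=B\cup B'$ has color $c$ and $S_B\cup S_{B'}=S_T$ has color $c$ under $\chi'$, so $S_B$ and $S_{B'}$ are adjacent in $G_c$. As $G_c(\chi)$ is connected, all combs $S_B$ with $B\in W^{(s-1)}$, for this choice of the $y_w$, lie in one component. Two choices that differ only at one index $w_0$ share the combs $S_B$ with $w_0\notin B$, and such $B$ exist since $h-1\ge s-1$. Any choice can be changed into any other one value at a time, so the component does not depend on the choice. Finally, every $a$-comb $A$ is some $S_B$: take $B=D_a(A)$, let $y_w$ for $w\in B$ be the word of $A$ with $\delta(a,y_w)=w$, and choose the other $y_w$ arbitrarily.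

**Step 5: the components $K_a$ coincide.** By Steps 3 and 4, every $s$-set $A$ lies in $K_a$ for every $a\in A$. Given $a\neq a'$ in $V$, choose $A\in V^{(s)}$ containing both, which is possible since $s\ge2$. Then $A\in K_a\cap K_{a'}$, so $K_a=K_{a'}$. Hence $G_c$ is connected. As $c$ was arbitrary, $\chi'$ is connected. $\square$

Proposition 10 allows $s=2$, but with $m=2$ and three colors it has nothing to act on there, by Gallai's theorem. This is why Section 7 had to start separately at $r=3$.

## 10. All $r\ge3$ with three colors, and the case of $k$ colors

*Proof of Theorem A.* Part 1 is Section 4. For part 2, Proposition 5 gives a good $3$-coloring on $512$ vertices. Proposition 10 with $m=2$ and $k=3$, applied repeatedly, gives good $r$-colorings for every $r\ge3$. So for $r\ge3$ let $n_0(r)$ be the least number of vertices of a good $r$-coloring. If $n\ge n_0(r)$, take a good coloring on a set $W$ with $|W|=n_0(r)$, a set $X$ with $|X|=n$ and any surjection $\lambda:X\to W$; Proposition 8 gives a good coloring on $X$. So good $r$-colorings on $n$ vertices exist exactly for $n\ge n_0(r)$. In particular the conjecture fails for this $r$ at every $n\ge n_0(r)$.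

The bound $n_0(3)\le512$ is Proposition 5. Proposition 10 with $h=n_0(r)$ gives $n_0(r+1)\le2^{n_0(r)}$. The lower bounds $n_0(r)\ge r+3$ and $n_0(3)\ge7$ are Proposition 2. $\square$

For Theorem B the starting point can be $r=2$, because a triangle has only three edges: every $2$-coloring in the sense of Definition 1 is $3$-bounded, whatever the number of colors.

*Proof of Theorem B.*

**Step 1: a connected $k$-coloring of $K_{2k}$.** Let the vertices be the elements of $\mathbb Z_{2k}$, and color the pair $\{x,y\}$ by
$$\left\lfloor \frac{(x+y)\bmod 2k}{2}\right\rfloor\in\{0,1,\dots,k-1\}.$$
Color $i$ consists of the pairs with sum $2i$ or $2i+1$ modulo $2k$. Consider the sequence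
$$i,\ i+1,\ i-1,\ i+2,\ i-2,\ \dots,\ i+(k-1),\ i-(k-1),\ i+k .$$
It lists all $2k$ elements of $\mathbb Z_{2k}$ once each, and its consecutive sums are alternately $2i+1$ and $2i$. So it is a Hamiltonian path of color $i$, and every color is connected. (For $k=3$ these are the three paths in Section 1.)

**Step 2: raise the edge size and the number of vertices.** Apply Proposition 10 with $m=3$ exactly $r-2$ times, starting from $s=2$. The result is a connected $3$-bounded $k$-coloring of $K_{n_1}^{(r)}$ for some $n_1$. By Proposition 8 such a coloring exists for every $n\ge n_1$. $\square$
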